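# A Polish abelian group with no nontrivial proper closed subgroup

## Must an infinite topologically simple Polish group be nonabelian?

All topological groups are Hausdorff. We use the following terms.

**Definitions.** A topological group $G$ is *topologically simple* if every nontrivial normal subgroup of $G$ is dense in $G$. A group $\Gamma$ is *i.c.c.* if every nontrivial element of $\Gamma$ has an infinite conjugacy class. A *Polish group* is a topological group whose topology is separable and completely metrizable.

For an abelian group every subgroup is normal, and the closure of a subgroup is a subgroup. So an abelian group is topologically simple exactly when its only closed subgroups are $\{0\}$ and the whole group.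

**Example.** Let $S$ be the group of all permutations of $\mathbb N$ with the topology of pointwise convergence, a Polish group. It is topologically simple. Indeed, let $N$ be a normal subgroup containing $\sigma\neq 1$. Choose $b$ with $\sigma(b)\ne b$ and $c\notin\{b,\sigma(b),\sigma^{-1}(b)\}$, and let $\rho=(b\ c)$. Then $\sigma\rho\sigma^{-1}\rho^{-1}=(\sigma(b)\ \sigma(c))(b\ c)$ lies in $N$. It is even with finite support, and it is nontrivial because $b\notin\{\sigma(b),\sigma(c)\}$. So $N$ meets the alternating group $\mathrm{Alt}_n$ of $\{1,\dots,n\}$ nontrivially for all large $n$, and $N\supseteq \mathrm{Alt}_n$ because $\mathrm{Alt}_n$ is simple for $n\ge5$. The union of these groups is dense, since every finite partial injection of $\mathbb N$ extends to an even permutation with finite support. This union is also an i.c.c. group, as the next statement shows.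

**Proposition 1.** Let $G$ be a nonabelian infinite topologically simple topological group, and suppose $\Gamma$ is a dense subgroup. Then every nontrivial normal subgroup of $\Gamma$ is dense in $G$ and every finite index subgroup of $\Gamma$ is dense in $G$. Moreover, $\Gamma$ is i.c.c. and non-solvable.

The problem comes from the paper of Pierre Fima, François Le Maître, Julien Melleray and Soyoung Moon, "Homogeneous actions on Urysohn spaces", arXiv:1805.02477 (2018): for a Polish group $G$, can one drop the word "nonabelian"? If $G$ is infinite and abelian, then $\Gamma$ is abelian, and it is neither i.c.c. nor non-solvable. So the word can be dropped if and only if there is no infinite topologically simple Polish abelian group.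

The answer one would first guess is that the word is superfluous: surely every infinite Polish abelian group has a nontrivial proper closed subgroup. Test this.

- If $G$ is infinite, abelian and discrete, all subgroups are closed. A nontrivial group with no nontrivial proper subgroup is generated by each of its nonzero elements, so it is cyclic of prime order. Hence $G$ has a nontrivial proper closed subgroup.
- $\mathbb R$ contains $\mathbb Z$. The $p$-adic integers $\mathbb Z_p$ contain $p\mathbb Z_p$, and $\mathbb Q_p$ contains $\mathbb Z_p$.
- If $G$ is infinite and has a nonzero element of finite order, that element generates a finite subgroup, which is closed and proper. This settles $\mathbb R/\mathbb Z$ and all its powers.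
- In a nonzero real Banach space, take $x\ne0$. Distinct elements of $\mathbb Zx$ are at distance at least $\|x\|$, so $\mathbb Zx$ is closed, and it is proper.

The guess passes every test. But in each of these tests with a named group, and in the torsion test, the subgroup found is *locally compact*. There is a warning against trusting this: Hooper showed that there is an infinite Polish abelian group all of whose locally compact subgroups are trivial. In such a group none of the subgroups found above is available.

The guess is in fact wrong.

**Theorem A.** For every infinite set $E\subseteq\mathbb Z$ there are an infinite Polish abelian group $G$ whose only closed subgroups are $\{0\}$ and $G$, an element $g\in G\setminus\{0\}$, and an open neighborhood $B$ of $g$, such that $g\in\overline{\{ny:n\in E\}}$ for every $y\in B$.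

With $E=\mathbb Z$ this answers the problem. The rest says that the multipliers may be as sparse as one likes.

**Theorem B.**

(1) Let $G$ be an infinite topologically simple Hausdorff group and $\Gamma\le G$ dense. Then every nontrivial normal subgroup of $\Gamma$ and every finite index subgroup of $\Gamma$ is dense in $G$. Moreover, the following are equivalent: $G$ is nonabelian; $\Gamma$ is nonabelian; $\Gamma$ is i.c.c.; $\Gamma$ is non-solvable. So the conclusion of Proposition 1 holds if and only if $G$ is nonabelian, and by Theorem A the abelian case occurs among infinite Polish groups.

(2) If $G$ is infinite, topologically simple and abelian, then $G$ is torsion-free, every nonzero element generates a dense subgroup, $G$ has no proper open subgroup, and all locally compact subgroups of $G$ are trivial. (So any $G$ as in Theorem A strengthens Hooper's example.)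

(3) (Converse to Theorem A.) If $G$ is infinite, topologically simple and abelian, $g\ne0$, $B\ne\emptyset$ is open, and $g\in\overline{\{ny:n\in E\}}$ for all $y\in B$, then $E$ is infinite.

Theorem B is soft, and it tells us what the group in Theorem A has to look like. We prove it first.

## What topological simplicity forces: proof of Theorem B

We use elementary facts about a Hausdorff group $G$. Centralizers are closed. The normalizer of a closed subgroup $D$ is closed, being the intersection over $d\in D$ of the closed sets $\{h: hdh^{-1}\in D\}$ and $\{h:h^{-1}dh\in D\}$. The closure of an abelian subgroup is abelian. An open subgroup is closed. A locally compact subgroup is closed.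

**Part (1), density.** The purpose here is to see that the density statements do not need noncommutativity. Let $N\ne1$ be a normal subgroup of $\Gamma$. The normalizer of $\overline N$ in $G$ is closed and contains $\Gamma$, so it is $G$. Thus $\overline N$ is a nontrivial normal subgroup of $G$, hence dense, and being closed it equals $G$.

The group $\Gamma$ is infinite: a finite subset of a Hausdorff space is closed, so a finite dense $\Gamma$ would equal the infinite group $G$. If $\Delta\le\Gamma$ has finite index, then $\Delta$ contains a normal subgroup of $\Gamma$ of finite index, which is infinite, hence nontrivial, hence dense in $G$. So $\Delta$ is dense.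

**Part (1), equivalences.** We show that if $\Gamma$ is not i.c.c., or is solvable, or is abelian, then $G$ is abelian, and then the converse. This also proves Proposition 1.

Suppose $\gamma\in\Gamma\setminus\{1\}$ has a finite conjugacy class in $\Gamma$. Its centralizer in $\Gamma$ has finite index in $\Gamma$, so it is dense in $G$. The centralizer of $\gamma$ in $G$ is closed and contains it, so $\gamma$ is central in $G$. The center of $G$ is then a closed nontrivial normal subgroup, so it is $G$, and $G$ is abelian.

Suppose $\Gamma$ is solvable. The last nontrivial term of its derived series is a nontrivial abelian normal subgroup of $\Gamma$. It is dense in $G$, so its closure $G$ is abelian. If $\Gamma$ is abelian, it is solvable and the same applies.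

Conversely, if $G$ is abelian, then $\Gamma$ is abelian and solvable. It is infinite, so it has a nontrivial element, whose conjugacy class has one element; so $\Gamma$ is not i.c.c. All the equivalences follow, and with them the statement that the conclusion of Proposition 1 holds if and only if $G$ is nonabelian. That infinite Polish abelian examples occur is Theorem A, proved below.

**Part (2).** Let $G$ be infinite, topologically simple and abelian. If $y\ne0$, the subgroup $\langle y\rangle$ is nontrivial, hence dense. If $y$ had finite order, $\langle y\rangle$ would be finite, hence closed as well as dense, and $G$ would be finite. So $G$ is torsion-free.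

A proper open subgroup is closed, so it would be $\{0\}$, and $G$ would be discrete. Then $\langle y\rangle=G$ for every $y\neq0$, so $G\cong\mathbb Z$ by torsion-freeness. But $2\mathbb Z$ is not dense in discrete $\mathbb Z$. So there is no proper open subgroup, and $G$ is not discrete.

A locally compact subgroup is closed, so it is $\{0\}$ or $G$. It remains to see that $G$ is not locally compact. The group $G$ is *monothetic*, meaning that it has a dense cyclic subgroup. A locally compact monothetic group is compact or topologically isomorphic to discrete $\mathbb Z$ (Weil; Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm. 9.1). The discrete case is excluded. If $G$ were compact, Pontryagin duality would make the subgroups of the discrete group $\widehat G$ correspond to the closed subgroups of $G$. Then $\widehat G$ would be nontrivial without nontrivial proper subgroups, so $\widehat G\cong\mathbb Z/p$ for a prime $p$, and $G$ would be finite, a contradiction.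

**Part (3).** Suppose $E$ is finite. Then $\{ny:n\in E\}$ is finite, hence closed, so each $y\in B$ satisfies $ny=g$ for some $n\in E$, and $n\ne0$ since $g\neq0$. As $G$ is torsion-free, each $n\ne0$ admits at most one such $y$. So $B$ is finite. A Hausdorff group with a nonempty finite open set is discrete, contradicting part (2). $\blacksquare$

## A countable example, and how completing it destroys simplicity

If we drop completeness, the guess fails at once. Fix an irrational $\alpha$ and give $\mathbb Z$ the topology pulled back from $\mathbb R/\mathbb Z$ by the injection $n\mapsto n\alpha$. A nontrivial subgroup is $m\mathbb Z$ with $m\ne0$. Since $m\alpha$ is irrational, its image is dense in $\mathbb R/\mathbb Z$, so $m\mathbb Z$ is dense in $\mathbb Z$. This is an infinite abelian topologically simple Hausdorff group. It is not Polish: by Baire, a countable Polish group has an isolated point, hence is discrete, while here $0$ is not isolated.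

So a sensible plan is: take a countable group with a translation-invariant metric in which every $x$ close to a fixed $g$ has multiples $nx$ coming arbitrarily close to $g$; then complete it. Completing the example gives $\mathbb R/\mathbb Z$, which has plenty of finite subgroups. Let us see exactly what broke.

Write $|\cdot|$ for the distance to $0$ in $\mathbb R/\mathbb Z$ and let $g=\alpha$. Let $y$ be a torsion point (such points exist as near to $\alpha$ as we like), and let $\delta>0$ be the distance from $\alpha$ to the finite group $\langle y\rangle$. Suppose $x\in\mathbb Z\alpha$ is a good approximation of $y$ and $n$ is a multiplier that works for $x$, say $|nx-\alpha|\le\delta/2$. Then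
$$|n|\,|x-y|\ \ge\ |nx-ny|\ \ge\ |\alpha-ny|-|nx-\alpha|\ \ge\ \delta/2 .$$
So $|n|\ge\delta/(2|x-y|)$: the better the approximation, the larger the multiplier it needs, and multiplication by $n$ stretches the error $x-y$ by just enough to be useless. The multiplier is chosen *after* $x$, and its Lipschitz constant grows with $n$.

This tells us what to ask for. We want a group length $\ell$ on a countable group $L$ and constants $c_k$ depending only on $k$ such that

$$\text{if } \ell(x-g)<\tfrac12,\ \text{there is } n \text{ with } \ell(nx-g)\le 2^{-k}\ \text{ and }\ \ell(nu)\le c_k\,\ell(u)\ \text{ for all } u\in L. \tag{1}$$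

The Lipschitz constant $c_k$ must not depend on $x$ or on $n$. With (1), a point $y$ of the completion is handled by first choosing $x$ within $2^{-k}/c_k$ of $y$, and only then $n$.

## A returning neighborhood is enough

Before building such an $\ell$, we check that a property of *one* neighborhood of *one* point suffices.

**Lemma 2.** Let $H$ be an abelian group with a complete separable metric of the form $d(f,f')=\ell(f-f')$. Let $g\in H\setminus\{0\}$, let $B_0$ be an open neighborhood of $g$, and let $E\subseteq\mathbb Z$ be such that

(R) $g\in\overline{\{ny:n\in E\}}$ for every $y\in B_0$;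

(D) for every prime $p$, $g\in\overline{\{npg:n\in\mathbb Z\}}$.

Then the conclusion of Theorem A holds for $E$.

Condition (D) only serves to make the group infinite, and something like it is needed. The group $\mathbb Z/p$ with $g=1$, $B_0=\{1\}$, $E=\mathbb Z$ satisfies (R).

*Proof.* **Step 1: a maximal closed subgroup avoiding $g$.** The aim is to find something to divide by. Let $H_0=\overline{\mathbb Zg}$ and $B'=B_0\cap H_0$, open in $H_0$. Let $\mathcal F$ be the set of closed subgroups of $H_0$ not containing $g$. Then $\{0\}\in\mathcal F$. If $D\in\mathcal F$, then $D\cap B'=\emptyset$: for $y\in D\cap B'$, (R) would give $g\in\overline{\mathbb Zy}\subseteq D$. Now let $\mathcal C\subseteq\mathcal F$ be a nonempty chain. Its union is a subgroup disjoint from the open set $B'$, so the closure of the union is a closed subgroup still disjoint from $B'\ni g$, and it belongs to $\mathcal F$. (Here the neighborhood is essential: a union of closed subgroups avoiding the point $g$ could in general have $g$ in its closure.) By Zorn's lemma $\mathcal F$ has a maximal element $M$. A closed subgroup $D$ with $M\subsetneq D\le H_0$ contains $g$, hence equals $H_0$.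

**Step 2: the quotient is Polish with only trivial closed subgroups.** Let $G=H_0/M$ with quotient map $q$. A quotient of a Polish group by a closed normal subgroup is Polish (Becker–Kechris, *The Descriptive Set Theory of Polish Group Actions*). In our case the reason is short. The function $\bar\ell(q(y))=\inf_{m\in M}\ell(y+m)$ vanishes only at $0$ because $M$ is closed, and $\bar\ell(v-v')$ is an invariant metric. Since $q$ maps the $r$-ball around $0$ onto the $r$-ball around $0$, this metric induces the quotient topology. If $(v_j)$ is Cauchy, pass to a subsequence with $\bar\ell(v_{j+1}-v_j)<2^{-j}$ and lift: $q(y_1)=v_1$, $y_{j+1}=y_j+u_j$ with $q(u_j)=v_{j+1}-v_j$ and $\ell(u_j)<2^{-j}$. Then $(y_j)$ converges in $H_0$, so $(v_j)$ converges. Separability is clear.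

If $D$ is a closed subgroup of $G$, then $q^{-1}(D)$ is a closed subgroup of $H_0$ containing $M$, so it is $M$ or $H_0$, and $D$ is $\{0\}$ or $G$. Also $q(g)\ne0$ since $g\notin M$.

**Step 3: $G$ is infinite.** Otherwise $G$ is a nontrivial finite group without nontrivial proper subgroups, so $G\cong\mathbb Z/p$ for a prime $p$. By (D) there are integers $m_k$ with $m_kpg\to g$. Applying $q$ gives $0=m_kp\,q(g)\to q(g)$, so $q(g)=0$, a contradiction.

**Step 4: the neighborhood.** The aim is to transport (R). Quotient maps are open, so $B=q(B')$ is an open neighborhood of $q(g)$. For $y\in B'$, continuity of $q$ and (R) give $q(g)\in\overline{\{n\,q(y):n\in E\}}$. So $G$, $q(g)$ and $B$ are as in Theorem A. $\square$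

The task is now to construct $H$ and $g$ with (R), by way of (1), and (D).

## Weighted fractions: making multiplication by $n$ cost the same for every $n$

We build $\ell$ by imposing demands. A demand "$nx-1$ has length at most $2^{-k}$" will come with a price $C$, and we also insist that multiplication by this $n$ be $2C$-Lipschitz. Then we take the largest length satisfying all this. The danger is collapse: the demands together may force $\ell(1)$ to be small. To control this, the book-keeping must know which integers are "cheap". The device is to replace a cheap integer $n_s$ by a formal letter $N_s$.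

Let $T$ be a countably infinite set of independent variables and $L=\mathbb Q(T)$, a countable field. The additive group of $L$ is the group we shall complete, and the point $g$ will come from $1\in L$. We shall see in the proof of Lemma 5 why a field and why infinitely many variables.

**Definition (systems).** A *system of length $t$* consists of quadruples $(k_s,C_s,n_s,x_s)$, $1\le s\le t$, with integers $k_s\ge1$, reals $C_s\ge2^{k_s}$, $n_s\in\mathbb Z$ and $x_s\in L$. Put $z_s=n_sx_s-1\in L$.

Let $R_t=\mathbb Z[T][N_1,\dots,N_t]$ with new variables $N_s$, and let $\mathrm{ev}_t:R_t\to\mathbb Z[T]$ be the homomorphism that fixes $T$ and sends $N_s$ to $n_s$. For $P=\sum_m c_m m\in R_t$, the sum running over monomials $m$ in all the variables, let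
$$\|P\|=\sum_m|c_m|\,2^{\deg m},$$
where $\deg$ is the total degree in all variables. Then $\|P+P'\|\le\|P\|+\|P'\|$ and $\|PP'\|\le\|P\|\,\|P'\|$. Moreover $\|P\|$ is an integer, and it is at least $1$ if $P\ne0$.

**Definition (expressions).** A *$t$-expression* is a pair $e=(P,Q)\in R_t^2$ with $\mathrm{ev}_t(Q)\ne0$. Its value and weight are
$$\mathrm{val}(e)=\frac{\mathrm{ev}_t(P)}{\mathrm{ev}_t(Q)}\in L,\qquad W(e)=\max(\|P\|,\|Q\|)\cdot\prod\{C_s:\ N_s\text{ occurs in }P\text{ or }Q\}\ \ge1 .$$

**Example.** Let $t=1$, $k_1=1$, $C_1=256$, $n_1=1000$. The value $1000$ is given by $(1000,1)$, of weight $1000$, and by $(N_1,1)$, of weight $2\cdot256=512$. The value $(1000+\tau)/\tau^2$, $\tau\in T$, is given by $(N_1+\tau,\tau^2)$, of weight $4\cdot256=1024$. If $n_1$ were $10^9$ instead, $(N_1,1)$ would have value $10^9$ and still weigh $512$.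

**Definition (the multiplier cost $\theta_t$).** For $\lambda\in L$ let $\theta_t(\lambda)=\inf\sum_iW(e_i)$ over finite families of $t$-expressions with $\lambda=\sum_i\mathrm{val}(e_i)$.

This is finite, because $\lambda$ is a quotient of two elements of $\mathbb Z[T]$. The empty family gives $\theta_t(0)=0$. Clearly $\theta_t(-\lambda)=\theta_t(\lambda)$ and $\theta_t$ is subadditive. Also $\theta_t(\lambda)\ge1$ for $\lambda\neq0$, since a nonempty family is then needed.

**Lemma 3.**
(i) $\theta_t(\lambda\mu)\le\theta_t(\lambda)\,\theta_t(\mu)$.
(ii) If $\lambda\neq0$ and $\theta_t(\lambda)<R$, then $\theta_t(\lambda^{-1})\le4^R$.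
(iii) $\theta_t(n_s)\le2C_s$.

*Proof.* (i) For expressions $(P,Q)$ and $(P',Q')$ the pair $(PP',QQ')$ is an expression whose value is the product of the values. A letter $N_s$ occurring in it occurs in one of the factors, and $C_s\ge1$, so its weight is at most the product of the weights. Multiply out two families representing $\lambda$ and $\mu$ and take infima.

(ii) Choose a family with $\lambda=\sum_{i=1}^m\mathrm{val}(P_i,Q_i)$ and $\sum_iW_i<R$, where $W_i=W(P_i,Q_i)$. Bring it to a common denominator: $Q=\prod_iQ_i$ and $P=\sum_iP_i\prod_{j\neq i}Q_j$. Then $\mathrm{ev}_t(P)=\lambda\,\mathrm{ev}_t(Q)\ne0$, so $(Q,P)$ is an expression, with value $\lambda^{-1}$. Both $\|P\|$ and $\|Q\|$ are at most $m\prod_i\max(\|P_i\|,\|Q_i\|)$, and letters occurring in $P$ or $Q$ occur in some $P_i$ or $Q_i$. So $W(Q,P)\le m\prod_iW_i$. Finally $m\le\sum_iW_i<R\le2^R$, and $\prod_iW_i\le\prod_i2^{W_i}\le2^R$.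

(iii) Use the expression $(N_s,1)$, of weight $2C_s$. $\square$

**Definition (the length $\ell_t$).** A *$t$-representation* of $f\in L$ is a finite family $(e_i,s(i))_{i\in I}$ of $t$-expressions $e_i$ and indices $s(i)\in\{1,\dots,t\}$ with $f=\sum_i\mathrm{val}(e_i)\,z_{s(i)}$. Its *cost* is $\sum_i2^{-k_{s(i)}}W(e_i)$. Let
$$\ell_t(f)=\min\bigl(1,\ \inf\{\text{costs of $t$-representations of }f\}\bigr).$$

For $t=0$ only $f=0$ has a representation (the empty one). So $\ell_0(0)=0$ and $\ell_0(f)=1$ for $f\ne0$.

**Lemma 4.** $\ell_t(0)=0$, $\ell_t(-f)=\ell_t(f)$, $\ell_t(f+f')\le\ell_t(f)+\ell_t(f')$, $\ell_t(z_s)\le2^{-k_s}$, and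
$$\ell_t(\lambda f)\le\theta_t(\lambda)\,\ell_t(f)\qquad(\lambda\in L). \tag{2}$$
If a system of length $t+1$ extends one of length $t$, then $\theta_{t+1}\le\theta_t$ and $\ell_{t+1}\le\ell_t$.

*Proof.* The first three claims follow from the empty family, from replacing $P_i$ by $-P_i$, and from concatenating families. For $z_s$ use the expression $(1,1)$ of weight $1$. For (2), the case $\lambda=0$ is clear. Let $\lambda\ne0$. If $\ell_t(f)<1$, multiply the expressions in a representation of $f$ by those in a family for $\lambda$, as in Lemma 3(i). The cost of the result is at most the product of the total weight and the cost. If $\ell_t(f)=1$, then $\ell_t(\lambda f)\le1\le\theta_t(\lambda)$. For the last claim, a $t$-expression is also a $(t+1)$-expression with the same value and weight. $\square$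

So multiplication by $\lambda$ is $\theta_t(\lambda)$-Lipschitz, and by Lemma 3(iii) multiplication by $n_s$ is $2C_s$-Lipschitz whatever the size of $n_s$. This is what (1) asks for.

## Adding one demand without lowering the length of $1$

Everything depends on being able to add the demand $\ell(na-1)\le2^{-k}$ at price $C$ while keeping $\ell(1)=1$. The price cannot be too low. After the extension, Lemma 4 gives
$$\ell_{t+1}(1)\le\ell_{t+1}(na)+\ell_{t+1}(na-1)\le2C\,\ell_t(a)+2^{-k},$$
so we certainly need $C\,\ell_t(a)\ge(1-2^{-k})/2$. The lemma says that a lower bound of this kind, with a larger constant depending only on $k$, is sufficient.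

**Lemma 5.** Let a system of length $t$ with $\ell_t(1)=1$ be given, and let $a\in L\setminus\{0\}$, $k\ge1$ and $C\ge2^k$ with $C\,\ell_t(a)\ge8\cdot4^{2^k}$. Then for all but finitely many $n\in\mathbb Z$, the extended system with $(k_{t+1},C_{t+1},n_{t+1},x_{t+1})=(k,C,n,a)$ satisfies $\ell_{t+1}(1)=1$.

**A case by hand.** Take $t=0$, $a=1$, $k=1$, $C=256$, so $z_1=n-1$, and the hypothesis holds since $256\ge8\cdot16$. When is $\ell_1(1)<1$? A representation of $1$ of cost less than $1$ has total weight less than $2$, so it consists of a single expression $(P,Q)$ of weight less than $2$. The letter $N_1$ does not occur, because it would make the weight at least $256$. The norms are integers below $2$, so $P\in\{0,1,-1\}$ and $Q=\pm1$. Then $1=\pm(n-1)$, that is, $n\in\{0,2\}$. For these two $n$ the cost is indeed $\frac12$. So the exceptional set is exactly $\{0,2\}$.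

In general the letter $N_{t+1}$ *may* occur in the expressions attached to the old $z_s$, and this is the difficulty. The way past it is this: in formulas of bounded size, all integers $n$ outside a finite set satisfy only identities that hold with a *variable* in place of $n$. A fresh variable $\tau\in T$ may then be substituted for $N_{t+1}$. The variable $\tau$ carries no price $C$, and there are many such $\tau$.

*Proof of Lemma 5.* Suppose $n$ is such that $\ell_{t+1}(1)<1$. Fix a $(t+1)$-representation $(e_i,s(i))_{i\in I}$ of $1$, $e_i=(P_i,Q_i)$, of cost less than $1$. We show that $n$ lies in a finite set $\mathcal B$ that does not depend on $n$.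

**Step 1: isolate the dependence on $n$.** The aim is to write the representation as the vanishing at $n$ of one rational function. Write $N=N_{t+1}$, $I'=\{i:s(i)=t+1\}$ and $I''=I\setminus I'$. For $i\in I'$ we have $2^{-k}W(e_i)<1$, so $W(e_i)<2^k\le C$. Hence $N$ does not occur in $e_i$, since otherwise $W(e_i)\ge C$. Let $P_i',Q_i'\in\mathbb Z[T][N]$ be obtained from $P_i,Q_i$ by substituting $N_j=n_j$ for $j\le t$ only. For $i\in I'$ they lie in $\mathbb Z[T]$. Put
$$\lambda=\sum_{i\in I'}\frac{P_i'}{Q_i'}\in L,\qquad \Phi(N)=1+\lambda-\lambda aN-\sum_{i\in I''}\frac{P_i'(N)}{Q_i'(N)}\,z_{s(i)}\in L(N). \tag{3}$$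
All $Q_i'(n)=\mathrm{ev}_{t+1}(Q_i)$ are nonzero. Since $z_{t+1}=na-1$, the representation reads $1=\lambda(na-1)+\sum_{i\in I''}\frac{P_i'(n)}{Q_i'(n)}z_{s(i)}$, that is, $\Phi(n)=0$.

**Step 2: outside a finite set $\mathcal B\subset\mathbb Z$ not depending on $n$, $\Phi$ vanishes identically.** The aim is to show that, up to renaming variables, only finitely many $\Phi$ can occur. Let $K=\max(k_1,\dots,k_t,k)$. Each term of the cost is at least $2^{-K}$, so $|I|<2^K$. Also $\|P_i\|,\|Q_i\|\le W(e_i)<2^{k_{s(i)}}\le2^K$. So each $P_i$, $Q_i$ has at most $2^K$ monomials, all of degree less than $K$, with integer coefficients of absolute value less than $2^K$. Altogether at most $b=2\cdot2^K\cdot2^K\cdot K$ variables of $T$ occur in these polynomials.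

Fix a finite $T_0\subset T$ with $a,z_1,\dots,z_t\in\mathbb Q(T_0)$, and a set $T_1\subset T\setminus T_0$ with $|T_1|=b$. Consider families $(s(i),P_i,Q_i)_i$, indexed by $\{1,\dots,m\}$ with $m<2^K$, that satisfy the bounds just listed, use only variables from $T_0\cup T_1$ and $N_1,\dots,N_{t+1}$, have $N$ absent when $s(i)=t+1$, and have all $Q_i'\ne0$. There are finitely many of them. Each defines a $\Phi\in L(N)$ by (3). Let $\mathcal B$ be the set of integers $n$ such that, for some such family with $\Phi\ne0$, we have $Q_i'(n)\ne0$ for all $i$ and $\Phi(n)=0$. For one family, multiplying $\Phi$ by the $Q'_i$ gives a nonzero polynomial over $L$, which has finitely many roots. So $\mathcal B$ is finite, and it depends only on the given system and on $a$ and $k$.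

Now return to our representation, which may use other variables. Choose a permutation of $T$ that fixes $T_0$ pointwise and moves the occurring variables outside $T_0$ into $T_1$. This is possible because there are at most $b$ of them. It induces an automorphism of $L(N)$ fixing $N$. This automorphism fixes $a$ and $z_1,\dots,z_t$, and it commutes with the substitutions $N_j=n_j$ and $N=n$. The same permutation of variables preserves the norms of the $P_i,Q_i$. It carries our family to one of the finitely many families above, and our $\Phi$ to the $\Phi$ of that family. If our $\Phi$ were nonzero, the new one would be nonzero too, would vanish at $n$, and would have $Q_i'(n)\ne0$, so $n\in\mathcal B$. Hence $n\notin\mathcal B$ implies $\Phi=0$.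

**Step 3: substitute a fresh variable.** Suppose from now on that $\Phi=0$; we want a contradiction. The aim of this step is to turn $\Phi=0$ into a statement about the *old* system. Let $T_2\supseteq T_0$ be finite and contain all $T$-variables occurring in the $P_i,Q_i$. Then $\Phi$ is defined over $\mathbb Q(T_2)$. For $\tau\in T\setminus T_2$ the substitution $N\mapsto\tau$ is a field embedding $\mathbb Q(T_2)(N)\to L$ over $\mathbb Q(T_2)$. Let $e_i^\tau=(P_i^\tau,Q_i^\tau)\in R_t^2$ arise from $e_i$ by replacing $N_{t+1}$ by $\tau$. Then $\mathrm{ev}_t(Q_i^\tau)=Q_i'(\tau)\ne0$, so $e_i^\tau$ is a $t$-expression. Since $\tau$ does not occur in $P_i,Q_i$, distinct monomials stay distinct and keep their degrees, so the norms do not change. The only effect on the weight is that the factor $C$ disappears when it was there: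
$$W(e_i^\tau)=\begin{cases}W(e_i)/C&\text{if }N_{t+1}\text{ occurs in }e_i,\\ W(e_i)&\text{otherwise.}\end{cases} \tag{4}$$
Substituting $N=\tau$ in $\Phi=0$ gives
$$1+\lambda-\lambda a\tau=\sum_{i\in I''}\mathrm{val}(e_i^\tau)\,z_{s(i)}, \tag{5}$$
and all indices on the right are at most $t$.

**Step 4: the case $\lambda=0$.** Here the new demand contributes nothing in total, and the old system should already refuse. Indeed (5) is then a $t$-representation of $1$, and by (4) its cost is at most $\sum_{i\in I''}2^{-k_{s(i)}}W(e_i)<1$. This contradicts $\ell_t(1)=1$.

**Step 5: the case $\lambda\ne0$.** The aim is to deduce that $a$ is too short. Only the expressions containing $N_{t+1}$ got cheaper by the factor $C$, so we first remove the others. Take distinct $\tau,\tau'\in T\setminus T_2$ and subtract (5) for $\tau'$ from (5) for $\tau$. The terms in which $N_{t+1}$ does not occur cancel, and so does $1+\lambda$. Let $I'''$ be the set of $i\in I''$ such that $N_{t+1}$ occurs in $e_i$. Then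
$$\lambda a(\tau'-\tau)=\sum_{i\in I'''}\bigl(\mathrm{val}(e_i^\tau)-\mathrm{val}(e_i^{\tau'})\bigr)z_{s(i)} .$$
The right side is a $t$-representation, with expressions $e_i^\tau$ and $(-P_i^{\tau'},Q_i^{\tau'})$. By (4),
$$\ell_t\bigl(\lambda a(\tau'-\tau)\bigr)\le\sum_{i\in I'''}2^{-k_{s(i)}}\,\frac{2W(e_i)}{C}<\frac2C . \tag{6}$$
Now divide by $\lambda$ and by $\tau'-\tau$; this is where we need a field, and bounds for inverses. The $e_i$ with $i\in I'$ are $t$-expressions, because $N_{t+1}$ does not occur in them and $\mathrm{ev}_t(Q_i)=Q_i'\neq0$. The sum of their values is $\lambda$, and $\sum_{i\in I'}2^{-k}W(e_i)<1$. So $\theta_t(\lambda)<2^k$, and $\theta_t(\lambda^{-1})\le4^{2^k}$ by Lemma 3(ii). Further, $\theta_t((\tau'-\tau)^{-1})\le W(1,\tau'-\tau)=4$. By (2), Lemma 3(i) and (6),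
$$\ell_t(a)\le4\cdot4^{2^k}\,\ell_t\bigl(\lambda a(\tau'-\tau)\bigr)<\frac{8\cdot4^{2^k}}{C}\le\ell_t(a),$$
a contradiction.

So $\Phi=0$ is impossible. By Step 2, every $n$ with $\ell_{t+1}(1)<1$ lies in the finite set $\mathcal B$. $\square$

Notice how the price depends on $a$: only through a lower bound for $\ell_t(a)$. If $a$ is within $\frac12$ of $1$, then $\ell_t(a)>\frac12$, and a price depending on $k$ alone will do. This is why the construction works on a neighborhood of $g$.

## The limit length and its completion

Let $E\subseteq\mathbb Z$ be infinite and $C_k^*=16\cdot4^{2^k}$. Then $C_k^*\ge2^k$.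

**Step 1: the infinite construction.** The aim is a sequence of systems, each extending the previous one, with $\ell_t(1)=1$ for all $t$ and all $n_s\in E$, that meets all demands. Start with $t=0$, where $\ell_0(1)=1$. There are countably many tasks of the following two kinds; enumerate them so that each occurs infinitely often, and treat one task at each stage.

- ($\alpha$) The task $(x,k)$ with $x\in L$, $k\ge1$. If $\ell_t(1-x)<\frac12$, apply Lemma 5 with $a=x$, this $k$, and $C=C_k^*$. This is allowed: $\ell_t(x)\ge\ell_t(1)-\ell_t(1-x)>\frac12$, so $x\ne0$ and $C\,\ell_t(x)\ge8\cdot4^{2^k}$. If $\ell_t(1-x)\ge\frac12$, perform the task $(1,1)$ instead, which is always eligible because $\ell_t(0)=0$.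
- ($\beta$) The task $(p,k)$ with $p$ prime, $k\ge1$. Apply Lemma 5 with $a=p$, this $k$, and $C=8p\cdot4^{2^k}$, which is at least $2^k$. This is allowed: the expression $(1,p)$ has weight $p$, so $1=\ell_t(1)\le\theta_t(1/p)\,\ell_t(p)\le p\,\ell_t(p)$, and $C\,\ell_t(p)\ge8\cdot4^{2^k}$.

In each case choose $n_{t+1}\in E$ outside the finite exceptional set; this is possible since $E$ is infinite.

**Step 2: the limit.** We collect what the construction achieved. By Lemma 4 the $\ell_t$ decrease; let $\ell=\lim_t\ell_t$. It is symmetric and subadditive, $\ell(0)=0$, and the following hold.

(a) $\ell(1)=1$.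

(b) If $x\in L$, $\ell(1-x)<\frac12$ and $k\ge1$, there is $n\in E$ with $\ell(nx-1)\le2^{-k}$ and $\ell(nu)\le2C_k^*\,\ell(u)$ for all $u\in L$.

(c) For every prime $p$ and every $k\ge1$ there is $n\in\mathbb Z$ with $\ell(np-1)\le2^{-k}$.

For (b): since $\ell_t(1-x)\to\ell(1-x)$, eventually $\ell_t(1-x)<\frac12$. The task $(x,k)$ recurs infinitely often, so some step $s$ really carries it out. Take $n=n_s$. Then $\ell(nx-1)\le\ell_s(z_s)\le2^{-k}$. For $t\ge s$, (2) and Lemma 3(iii) give $\ell_t(nu)\le\theta_t(n_s)\,\ell_t(u)\le2C_k^*\,\ell_t(u)$; let $t\to\infty$. For (c), use a step $s$ carrying out $(p,k)$ of kind ($\beta$): $z_s=n_sp-1$.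

Statement (b) is exactly (1), with $g=1$ and $c_k=2C_k^*$, and with multipliers in $E$.

**Step 3: the group $H$.** The set $\{f\in L:\ell(f)=0\}$ is a subgroup of $L$, and $\ell$ induces an invariant metric $\ell(f-f')$ on the quotient. Let $H$ be the completion. Since $d(f+h,f'+h')\le d(f,f')+d(h,h')$ for an invariant metric, addition extends to $H$. So $H$ is a Polish abelian group: separable because $L$ is countable, and complete by construction. We write $\ell$ for the extended length on $H$, and $g$ for the image of $1$. By (a), $\ell(g)=1$, so $g\ne0$.

**Lemma 6.** If $y\in H$ and $\ell(y-g)<\frac12$, then $g\in\overline{\{ny:n\in E\}}$.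

*Proof.* This is the argument that failed in the circle. Let $k\ge1$. By density choose $x\in L$ (identified with its image) with
$$\ell(y-x)\le\frac{2^{-k}}{2C_k^*}\qquad\text{and}\qquad\ell(x-g)<\tfrac12 .$$
The required accuracy is known before the multiplier is chosen. Take $n\in E$ from (b) for $x$ and $k$. The inequality $\ell(nu)\le2C_k^*\,\ell(u)$ extends from the image of $L$ to all $u\in H$ by density, since $u\mapsto nu$ and $\ell$ are continuous. Therefore
$$\ell(ny-g)\le\ell(n(y-x))+\ell(nx-g)\le2^{-k}+2^{-k}.$$
As $k$ was arbitrary, the lemma follows. $\square$

## Theorem A, and why "nonabelian" must stay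

*Proof of Theorem A.* Apply Lemma 2 to $H$, $g$, the open set $B_0=\{y\in H:\ell(y-g)<\frac12\}$ and the given infinite set $E$. Condition (R) is Lemma 6. Condition (D) is (c), which says that for each prime $p$ there are integers $n$ with $\ell(npg-g)$ arbitrarily small. $\blacksquare$

Now take $G$ from Theorem A, for example with $E=\mathbb Z$. It is an infinite Polish abelian group in which the closure of every nontrivial subgroup is $G$, so it is topologically simple. Let $\Gamma$ be any dense subgroup, for instance a countable one, or $\Gamma=G$. By Theorem B(1), every nontrivial subgroup and every finite index subgroup of $\Gamma$ is dense in $G$, so the first half of Proposition 1 survives. But $\Gamma$ is infinite and abelian. It is therefore solvable, and its conjugacy classes are singletons, so it is not i.c.c. Hence "nonabelian" cannot be removed from Proposition 1, even for Polish groups.
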